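\title{A braid presentation of the centralizer algebras of the four-dimensional representation of $U_q(sl(2|1))$}

\begin{abstract}
Let $V=V(0,\alpha)$ be the four-dimensional representation of $U_q(sl(2|1))$ from which the Links--Gould invariant is built, and let $LG_n(\alpha)$ be the centralizer algebra of $V^{\otimes n}$. We prove the conjecture of Marin and Wagner that, for generic $q$ and $\alpha$, the algebra $LG_n(\alpha)$ is the quotient of the cubic Hecke algebra by one relation on three strands and one relation on four strands. The main step holds for every irrational $\alpha$: the braid group generates $LG_n(\alpha)$, and for $n\ge 4$ the relations on $n+1$ strands are generated by the relations on $n$ strands. The proof reduces a module to modules over small algebras with two generators, whose simple modules are rigid and have dimension at most four, and then compares the values of the full twist.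
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $h$ be a formal variable, $\Bbbk=\mathbb C((h))$, $q=e^h$, and $q^x=e^{xh}\in\Bbbk$ for $x\in\mathbb C$. Fix $\alpha\in\mathbb C\setminus\mathbb Q$. Let $\mathcal U=U_q(sl(2|1))$ and let $V=V(0,\alpha)$ be its standard four-dimensional one-parameter representation, the one from which the Links--Gould invariant is built; it is recalled in Section~\ref{sec:setup}. The \emph{centralizer algebra} is
\[
LG_n(\alpha)=\operatorname{End}_{\mathcal U}(V^{\otimes n}).
\]
The module $V\otimes V$ is a direct sum of three simple modules. Let $\check R$ be the $R$-matrix braiding of $V\otimes V$, normalized so that it acts on these three summands by the scalars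
\[
a=-q^{-2\alpha(\alpha+1)},\qquad b=q^{-2\alpha^2},\qquad c=q^{-2(\alpha+1)^2}.
\]
Let $B_n$ be the braid group on $n$ strands, with standard generators $\sigma_1,\dots,\sigma_{n-1}$. Letting $\sigma_i$ act by $\check R$ on the tensor factors $i$ and $i+1$ gives an algebra morphism $\rho_n\colon\Bbbk B_n\to LG_n(\alpha)$. One asks whether braids generate the centralizer, and which relations they satisfy in it.

The first relation lives on two strands: $(\check R-a)(\check R-b)(\check R-c)=0$. So, as noted by Marin and Wagner, $\rho_n$ factors through the \emph{cubic Hecke algebra}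
\[
H_n(\alpha)=\Bbbk B_n\big/\big((\sigma_1-a)(\sigma_1-b)(\sigma_1-c)\big),
\]
which gives a morphism $\tilde\rho_n\colon H_n(\alpha)\to LG_n(\alpha)$. All $\sigma_i$ are conjugate in $B_n$, so each of them satisfies the cubic relation in $H_n(\alpha)$. Relations are inherited when a strand is added: the restriction of $\rho_{n+1}$ to $B_n$ is $\rho_n\otimes\mathrm{id}_V$, so the image of $\ker\tilde\rho_n$ in $H_{n+1}(\alpha)$ lies in $\ker\tilde\rho_{n+1}$. The question is whether new relations keep appearing as $n$ grows. They do appear for three strands and for four strands (Proposition~\ref{prop:sharp}), and these two cases are understood. Assume that $1,\alpha,\alpha^2$ are linearly independent over $\mathbb Q$. We use the following two facts as given.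
\begin{itemize}
\item[(I)] (Ishii) The two-sided ideal $\ker\tilde\rho_3$ of $H_3(\alpha)$ is generated by a single element $r_2$.
\item[(MW)] (Marin--Wagner) There is $r_3\in H_4(\alpha)$ such that $\ker\tilde\rho_4$ is the two-sided ideal generated by $r_3$ and the image of $r_2$, and $\tilde\rho_4$ induces an isomorphism $H_4(\alpha)/(r_2,r_3)\simeq LG_4(\alpha)$.
\end{itemize}
For $n\ge4$ let $(r_2,r_3)$ be the two-sided ideal of $H_n(\alpha)$ generated by the images of $r_2$ and $r_3$ under the standard inclusions $B_3\subset B_n$ and $B_4\subset B_n$. It is the ideal generated by the image of $\ker\tilde\rho_4$, so it does not depend on the choice of $r_2$ and $r_3$. For $n=3$ let $(r_2,r_3)$ denote $(r_2)$, and for $n\le2$ let it denote $0$. Put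
\[
A_n(\alpha)=H_n(\alpha)/(r_2,r_3).
\]
The conjecture of Marin and Wagner, which we take from \cite{Anghel}, states that $\tilde\rho_n$ induces an isomorphism $A_n(\alpha)\simeq LG_n(\alpha)$ for every $n$. From the presentation alone it is not even visible that $A_n(\alpha)$ is finite-dimensional. We prove the conjecture.

\begin{theorem}\label{thm:main}
Assume that $1,\alpha,\alpha^2$ are linearly independent over $\mathbb Q$. For every $n\ge1$ the morphism $\tilde\rho_n$ is surjective and its kernel is $(r_2,r_3)$. Hence $\tilde\rho_n$ induces an isomorphism $A_n(\alpha)\simeq LG_n(\alpha)$.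
\end{theorem}

The linear independence of $1,\alpha,\alpha^2$ enters only through (I) and (MW). The rest of the work is the following statement, valid for every irrational $\alpha$.

\begin{theorem}\label{thm:step}
Let $\alpha\in\mathbb C\setminus\mathbb Q$.
\begin{itemize}
\item[(i)] The morphism $\tilde\rho_n$ is surjective for all $n$.
\item[(ii)] For $n\ge4$, $\ker\tilde\rho_{n+1}$ is the two-sided ideal of $H_{n+1}(\alpha)$ generated by the image of $\ker\tilde\rho_n$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:step}]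
Surjectivity is (i). For $n=1$ both algebras equal $\Bbbk$. For $n=2$ the map $\tilde\rho_2$ is a surjection between algebras of dimension $3$, so its kernel is $0$. The cases $n=3$ and $n=4$ are (I) and (MW). If $n\ge4$ and $\ker\tilde\rho_n=(r_2,r_3)$, then by (ii) the ideal $\ker\tilde\rho_{n+1}$ is generated by the images of $r_2$ and $r_3$.
\end{proof}

Let $\Delta_n^2=(\sigma_1\cdots\sigma_{n-1})^n$ be the full twist, a central element of $B_n$.

\begin{corollary}\label{cor:dim}
Under the hypothesis of Theorem~\ref{thm:main}, the algebra $A_n(\alpha)$ is split semisimple, with simple modules $S_{(u,v)}$ indexed by the integer pairs $0\le v\le u\le n-1$. The image of $\Delta_n^2$ acts on these modules by pairwise distinct scalars and generates the center, and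
\[
\dim A_n(\alpha)=\frac{(2n-2)!\,(2n-1)!}{\big((n-1)!\,n!\big)^2}.
\]
\end{corollary}

For $n=1,2,3,4$ the formula gives $1,3,20,175$.

\medskip
The proof of Theorem~\ref{thm:step}(ii) shows that every module $M$ over $H_{n+1}(\alpha)/(\ker\tilde\rho_n)$ is a direct sum of simple $LG_{n+1}(\alpha)$-modules. The first $n$ strands act on $M$ in a known way, so the only unknown is $\sigma_n$. On each multiplicity space for the first $n-1$ strands, $\sigma_n$ and the element $J_n=\Delta_n^2\Delta_{n-1}^{-2}$ generate a quotient of a finite-dimensional \emph{local algebra} whose simple modules are rigid (Sections~\ref{sec:localization} and \ref{sec:local}). Each simple module of a local algebra predicts the value of $\Delta_{n+1}^2$ (Section~\ref{sec:values}). All predictions have to agree, and for $n\ge4$ this forces the local modules to be those that occur in $V^{\otimes(n+1)}$; one braid relation then glues them in the only possible way (Section~\ref{sec:kernel}). Part (i) comes from the same local analysis (Section~\ref{sec:onto}).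

\section{The modules $V^{\otimes n}$ and the full twist}\label{sec:setup}

From now on $\alpha\in\mathbb C\setminus\mathbb Q$, and we drop $\alpha$ from the notation.

\subsection{Typical modules}
Let $\varepsilon_1,\varepsilon_2,\delta$ be orthogonal with $(\varepsilon_i,\varepsilon_i)=1$ and $(\delta,\delta)=-1$. The simple roots of $sl(2|1)$ are $\alpha_1=\varepsilon_1-\varepsilon_2$ (even) and $\alpha_2=\varepsilon_2-\delta$ (odd), and the positive odd roots are $\alpha_2$ and $\alpha_1+\alpha_2$. The even part of $sl(2|1)$ is $gl_2$. Half the sum of the positive even roots minus half the sum of the positive odd roots is $\varrho=-\varepsilon_2+\delta$. For $x\in\mathbb Z_{\ge0}$ and $\beta\in\mathbb C$ let $V(x,\beta)$ be the simple $\mathcal U$-module whose highest weight $\Lambda$ satisfies $(\Lambda,\alpha_1)=x$ and $(\Lambda,\alpha_2)=\beta$. In the span of the roots this weight is $\Lambda=-\beta\varepsilon_1-(\beta+x)\varepsilon_2+(2\beta+x)\delta$. Hence $(\Lambda,\Lambda)=-2\beta^2-2\beta x$ and $(\Lambda,2\varrho)=-2\beta$, so that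
\begin{equation}\label{eq:casimir}
(\Lambda,\Lambda+2\varrho)=-2\beta(\beta+x+1).
\end{equation}
We use the following standard facts; see \cite{GPM}, the ribbon element being due to Drinfeld.
\begin{itemize}
\item[(S1)] If $\beta\ne0$ and $\beta\ne-x-1$, the module $V(x,\beta)$ is called \emph{typical} and is the Kac module: its character is the character of the simple $gl_2$-module $L_0(x,\beta)$ with the same highest weight, times $(1+e^{-\alpha_2})(1+e^{-\alpha_1-\alpha_2})$. Its dimension is $4(x+1)$ and its endomorphism ring is $\Bbbk$.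
\item[(S2)] There is a central element that acts on each highest weight module of highest weight $\Lambda$ by $q^{(\Lambda,\Lambda+2\varrho)}$.
\item[(S3)] The braiding $c_{M,M'}\colon M\otimes M'\to M'\otimes M$ is natural in $M,M'$ and compatible with tensor products: braiding $M\otimes M'$ with $M''$ is braiding $M'$ and then $M$ with $M''$, and likewise on the other side. If $M,M'$ are simple of highest weights $\Lambda,\Lambda'$, the double braiding $c_{M',M}\,c_{M,M'}$ acts on a simple summand of $M\otimes M'$ of highest weight $\Lambda''$ by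
\[
q^{\ell\,[(\Lambda'',\Lambda''+2\varrho)-(\Lambda,\Lambda+2\varrho)-(\Lambda',\Lambda'+2\varrho)]},
\]
where $\ell\in\mathbb R^*$ depends only on conventions. No parity sign occurs: over $\mathbb C[[h]]$ the braiding reduces to the super flip modulo $h$, so the double braiding is congruent to $1$ modulo $h$.
\end{itemize}

All modules that we meet have $\beta\in m\alpha+\mathbb Z$ with $m\ge1$, and the following coordinates suit them. For integers $m\ge1$ and $v\le u$, and $\lambda=(u,v)$, put $\hat u=u+1$ and
\[
V_m(\lambda)=V(u-v,\;m\alpha+v),\qquad C_m(\lambda)=(m\alpha+\hat u)(m\alpha+v).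
\]
Since $m\alpha+v\notin\mathbb Q$, the module $V_m(\lambda)$ is typical, and by \eqref{eq:casimir} the element in (S2) acts on it by $q^{-2C_m(\lambda)}$. Note that $V=V_1(0,0)$.

\begin{lemma}\label{lem:distinct}
For fixed $m\ge1$ the numbers $C_m(u,v)$, $v\le u$, are pairwise distinct.
\end{lemma}

\begin{proof}
We have $C_m(u,v)=m^2\alpha^2+m(\hat u+v)\alpha+\hat uv$. As $\alpha\notin\mathbb Q$, this number determines $\hat u+v$ and $\hat uv$, hence the set $\{\hat u,v\}$, and $\hat u>v$.
\end{proof}

The four \emph{steps} are the vectors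
\[
\mathbf 0=(0,0),\qquad \mathbf 1=(1,0),\qquad \mathbf 2=(0,1),\qquad \mathbf 3=(1,1).
\]
A step $s$ is \emph{allowed at} $\kappa=(u,v)$ if $\kappa+s$ still has second coordinate at most the first. Thus $\mathbf0,\mathbf1,\mathbf3$ are always allowed, and $\mathbf2$ is allowed unless $\kappa$ is \emph{diagonal}, that is, $u=v$.

\begin{lemma}\label{lem:tensor}
Let $m,m'\ge1$, $i\in\mathbb Z$, and $\kappa=(u,v)$ with $v\le u$. Then
\[
V_m(\kappa)\otimes V_{m'}(i,i)\simeq\bigoplus_{s\ \text{allowed at}\ \kappa}V_{m+m'}\big(\kappa+(i,i)+s\big).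
\]
\end{lemma}

\begin{proof}
Write $V_m(\kappa)=V(x,\beta)$ and $V_{m'}(i,i)=V(0,\beta')$. The $gl_2$-module $L_0(0,\beta')$ is one-dimensional, and $(1+e^{-\alpha_2})(1+e^{-\alpha_1-\alpha_2})$ is the character of a sum of three $gl_2$-modules: the trivial one, a two-dimensional one with weights $-\alpha_2$ and $-\alpha_1-\alpha_2$, and a one-dimensional one of weight $-\alpha_1-2\alpha_2$. Since $(\alpha_1,\alpha_1)=2$, $(\alpha_1,\alpha_2)=-1$ and $(\alpha_2,\alpha_2)=0$, adding the weights $0$, $-\alpha_2$, $-\alpha_1-\alpha_2$, $-\alpha_1-2\alpha_2$ changes $(x,\beta)$ by $(0,0)$, $(1,0)$, $(-1,1)$, $(0,1)$. By (S1) and the Clebsch--Gordan rule for $gl_2$, the left side has the character of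
\[
V(x,\beta+\beta')\oplus V(x+1,\beta+\beta')\oplus V(x-1,\beta+\beta'+1)\oplus V(x,\beta+\beta'+1),
\]
with the third term omitted if $x=0$. In the coordinates $(u,v)$ these terms are the summands for $s=\mathbf0,\mathbf1,\mathbf2,\mathbf3$. A maximal weight of the left side is the highest weight of one of the listed modules, so that module is a composition factor. Subtracting its character and repeating, we see that the composition factors are the listed modules, each once. By Lemma~\ref{lem:distinct} the central element of (S2) has distinct eigenvalues on them, so its generalized eigenspaces are simple and split the module.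
\end{proof}

\subsection{The Bratteli diagram}
A \emph{vertex of level $n$} is a pair $\lambda=(u,v)$ with $0\le v\le u\le n-1$; we write $V(\lambda)=V_n(\lambda)$ when the level is clear. For vertices $\kappa,\lambda$ of levels $n-1,n$ we write $\kappa\to\lambda$ if $\lambda-\kappa$ is a step. By Lemma~\ref{lem:tensor} and induction, $V^{\otimes n}$ is semisimple, and $V(\kappa)\otimes V=\bigoplus_{\kappa\to\lambda}V(\lambda)$ without multiplicities. The simple summands of $V^{\otimes n}$ are the $V(\lambda)$ for all vertices $\lambda$ of level $n$: the vertex $(u,v)$ is reached from $(0,0)$ by $v$ steps $\mathbf3$, $u-v$ steps $\mathbf1$ and $n-1-u$ steps $\mathbf0$. The steps $\mathbf0,\mathbf1,\mathbf2,\mathbf3$ subtract $0,1,1,2$ odd roots, so the parity of the highest weight vector of a copy of $V(u,v)$ in $V^{\otimes n}$ is determined by $u+v$. Hence all morphisms considered are even and parity plays no role.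

Put $S_\lambda=\operatorname{Hom}_{\mathcal U}(V(\lambda),V^{\otimes n})$. Then
\[
LG_n=\prod_{\lambda\ \text{of level}\ n}\operatorname{End}(S_\lambda).
\]
For each edge $\kappa\to\lambda$ fix once and for all a nonzero morphism $\iota_{\kappa,\lambda}\colon V(\lambda)\to V(\kappa)\otimes V$. The maps $f\mapsto(f\otimes\mathrm{id}_V)\,\iota_{\kappa,\lambda}$ give an isomorphism of $LG_{n-1}$-modules
\begin{equation}\label{eq:branch}
S_\lambda=\bigoplus_{\kappa\to\lambda}S_\kappa .
\end{equation}
In particular $\dim S_\lambda$ is the number of paths from $(0,0)$ at level $1$ to $\lambda$. At level $2$ the vertices $(0,0),(1,0),(1,1)$ have dimension $1$. At level $3$ the vertices $(0,0)$, $(1,0)$, $(2,0)$, $(1,1)$, $(2,1)$, $(2,2)$ have dimensions $1,2,1,3,2,1$.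

\subsection{Exponents}
Let $\overline\Bbbk$ be an algebraic closure of $\Bbbk$. All scalars that we compare have the form $\omega q^{-2y}$ with $\omega$ a root of unity and $y\in\mathbb C$. Since $\omega q^{-2y}=\omega(1-2yh+\cdots)$, such a scalar determines $\omega$, its \emph{root}, and $y$, its \emph{exponent}. If $t\in\overline\Bbbk$ and $t^d=\omega'q^{-2y'}$, then $tq^{2y'/d}$ is a root of unity, so $t$ has the same form, with exponent $y'/d$. The exponents of $a,b,c$ are
\[
e_a=\alpha^2+\alpha,\qquad e_b=\alpha^2,\qquad e_c=\alpha^2+2\alpha+1,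
\]
and their roots are $-1,1,1$. The three exponents are distinct, so $a^2,b^2,c^2$ are distinct and $ab,ac,bc$ have distinct exponents.

\subsection{The full twist}
In $B_n$ put $J_n=\sigma_{n-1}\cdots\sigma_1\sigma_1\cdots\sigma_{n-1}$, the braid in which the last strand encircles all others. Then $\Delta_n^2=\Delta_{n-1}^2J_n$, so $J_n$ commutes with $B_{n-1}$. From $J_{n+1}=\sigma_nJ_n\sigma_n$ we get the identity on which the proof rests:
\begin{equation}\label{eq:key}
(\sigma_nJ_n)^2=J_{n+1}J_n=\Delta_{n+1}^2\Delta_{n-1}^{-2}.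
\end{equation}

\begin{lemma}\label{lem:twist}
\begin{itemize}
\item[(a)] $\check R$ acts on $V_2(0,0)$, $V_2(1,0)$, $V_2(1,1)$ by $b$, $a$, $c$ respectively.
\item[(b)] $\Delta_n^2$ acts on $S_\lambda$ by $\gamma_n(\lambda)=q^{-2(C_n(\lambda)-n\alpha(\alpha+1))}$, and $J_n$ acts on the summand $S_\kappa$ of $S_\lambda$ in \eqref{eq:branch} by $\gamma_n(\lambda)/\gamma_{n-1}(\kappa)$. For fixed $n$ the scalars $\gamma_n(\lambda)$ are pairwise distinct.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\check R=\chi\,c_{V,V}$ with $\chi$ a scalar. We first show that the normalization of $\check R$ forces $\ell=1$ and $\chi^2=1$. By (S3), $c_{V,V}^2$ acts on $V_2(\lambda)$ with root $1$ and exponent $\ell\,(C_2(\lambda)-2\alpha(\alpha+1))$. For $\lambda=(0,0),(1,0),(1,1)$ we have $C_2(\lambda)=2\alpha(2\alpha+1)$, $2\alpha(2\alpha+2)$, $(2\alpha+1)(2\alpha+2)$, so the exponents are $2\ell e_b$, $2\ell e_a$, $2\ell e_c$. The eigenvalues of $\check R^2$ are $a^2,b^2,c^2$, which have root $1$. So $\chi^2=q^{-2y_0}$ for some $y_0\in\mathbb C$, and the affine map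 $y\mapsto\ell y+y_0$ permutes the set $\{2e_a,2e_b,2e_c\}$. A power of this map fixes three points, so it is the identity; thus $\ell$ is a real root of unity. Suppose $\ell=-1$. Then the map is a reflection in a point, so one of the three points is the midpoint of the other two. But $e_b+e_c-2e_a=1$, $e_a+e_c-2e_b=3\alpha+1$ and $e_a+e_b-2e_c=-3\alpha-2$ are nonzero. So $\ell=1$, and a translation that permutes a finite set is trivial: $y_0=0$ and $\chi^2=1$. Now $\check R^2$ acts on the three summands by $b^2,a^2,c^2$, and these are distinct, which gives (a).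

By the compatibility in (S3), $J_n$ acts on $V^{\otimes(n-1)}\otimes V$ as $\chi^{2(n-1)}=1$ times the double braiding of $V^{\otimes(n-1)}$ and $V$. By naturality it acts on $V(\lambda)\subset V(\kappa)\otimes V$ with root $1$ and exponent $C_n(\lambda)-C_{n-1}(\kappa)-\alpha(\alpha+1)$, that is, by $\gamma_n(\lambda)/\gamma_{n-1}(\kappa)$. As $\gamma_1(0,0)=1$ and $\Delta_n^2=\Delta_{n-1}^2J_n$, induction gives the value of $\Delta_n^2$. Distinctness is Lemma~\ref{lem:distinct}.
\end{proof}

Surjectivity and injectivity of a $\Bbbk$-linear map can be checked after extending scalars to $\overline\Bbbk$, and this extension is compatible with kernels and with generating ideals. \emph{From now on all algebras and modules are extended to $\overline\Bbbk$, under the same names.}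

\section{Three and four strands, and the reduction to local data}\label{sec:localization}

\subsection{Why $r_2$ and $r_3$ are needed}
The full twist already detects the two exceptional relations. The element $\Pi_n=\prod_\nu\big(\Delta_n^2-\gamma_n(\nu)\big)$, the product being over all vertices of level $n$, lies in $\ker\tilde\rho_n$ by Lemma~\ref{lem:twist}.

\begin{proposition}\label{prop:sharp}
The statement of Theorem~\ref{thm:step}(ii) fails for $n=2$ and for $n=3$: we have $\ker\tilde\rho_3\ne0=\ker\tilde\rho_2$, and $\ker\tilde\rho_4$ is not generated by the image of $\ker\tilde\rho_3$. In the setting of Theorem~\ref{thm:main} this means $r_2\neq0$ and $r_3\notin(r_2)$.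
\end{proposition}

\begin{proof}
The map $\tilde\rho_2$ sends $\sigma_1$ to $(b,a,c)\in\overline\Bbbk{}^3=LG_2$, and $a,b,c$ are distinct, so it is an isomorphism. Consider
\[
\sigma_1\mapsto\begin{pmatrix}b&1\\0&c\end{pmatrix},\qquad
\sigma_2\mapsto\begin{pmatrix}c&0\\-bc&b\end{pmatrix},\qquad\text{so that}\qquad
\sigma_1\sigma_2\mapsto\begin{pmatrix}0&b\\-bc^2&bc\end{pmatrix}.
\]
Multiplying the last matrix on the right by the first, or on the left by the second, gives $\begin{pmatrix}0&bc\\-b^2c^2&0\end{pmatrix}$ both times. So this is a representation of $H_3$, and $\Delta_3^2=(\sigma_1\sigma_2\sigma_1)^2$ acts by $-b^3c^3$. This scalar has root $-1$, while every $\gamma_3(\nu)$ has root $1$. Hence $\Pi_3$ acts invertibly, and $\Pi_3\ne0$ in $H_3$.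

For $n=3$, the assignment $(\sigma_1,\sigma_2,\sigma_3)\mapsto(\sigma_1,\sigma_2,\sigma_1)$ defines a morphism $B_4\to B_3$ that is the identity on $B_3$. Let $M$ be the pull-back of the three-dimensional module $S_{(1,1)}$ of level $3$. It is an $H_4$-module killed by $\ker\tilde\rho_3$, hence by the ideal that it generates. The full twist $\Delta_4^2=(\sigma_1\sigma_2\sigma_3)^4$ maps to $(\sigma_1\sigma_2\sigma_1)^4=(\Delta_3^2)^2$, so it acts on $M$ by $\gamma_3(1,1)^2$, with exponent
\[
2(3\alpha+2)(3\alpha+1)-6\alpha(\alpha+1)=12\alpha^2+12\alpha+4 .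
\]
The exponent of $\gamma_4(u,v)$ is $12\alpha^2+4(\hat u+v-1)\alpha+\hat uv$. Equality would need $\hat u+v=4=\hat uv$, that is $\hat u=v=2$, whereas $\hat u>v$. So $\Pi_4$ acts invertibly on $M$ and does not lie in the ideal generated by $\ker\tilde\rho_3$.
\end{proof}

\subsection{Multiplicity spaces}\label{sub:mult}
To see why nothing similar happens for more strands, we describe the modules that have to be classified. In the rest of this section we use Theorem~\ref{thm:step}(i), whose proof in Section~\ref{sec:onto} does not depend on this section. Fix $n\ge2$, let $A$ be the quotient of $H_{n+1}$ by the ideal generated by the image of $\ker\tilde\rho_n$, and let $z\in A$ be the image of $\Delta_{n+1}^2$; it is central. We do not know yet that $A$ is finite-dimensional, so we allow modules of any dimension.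

Let $M$ be an $A$-module. The first $n$ strands act through $H_n/\ker\tilde\rho_n=LG_n$, a product of matrix algebras, so with \eqref{eq:branch}
\begin{equation}\label{eq:decomp}
M=\bigoplus_{\lambda}S_\lambda\otimes W_\lambda=\bigoplus_\kappa S_\kappa\otimes X^\kappa,\qquad X^\kappa=\bigoplus_{\kappa\to\lambda}W_\lambda,
\end{equation}
where $\lambda$ has level $n$, $\kappa$ has level $n-1$, and the $W_\lambda$ are vector spaces. The \emph{support} of $M$ is $\operatorname{supp}M=\{\lambda:W_\lambda\ne0\}$. The elements $\sigma_n$, $J_n$ and $z$ commute with $B_{n-1}$, hence with $LG_{n-1}$, so each of them acts on $S_\kappa\otimes X^\kappa$ through an operator on $X^\kappa$. Denote by $\sigma$ and $D$ the operators on $X^\kappa$ given by $\sigma_n$ and $J_n$, and for each step $s$ allowed at $\kappa$ put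
\[
j_s=\gamma_n(\kappa+s)/\gamma_{n-1}(\kappa).
\]
The $j_s$ are distinct. By Lemma~\ref{lem:twist}, $D$ acts on $W_{\kappa+s}$ by $j_s$, so the $W_{\kappa+s}$ are the eigenspaces of $D$ on $X^\kappa$. By \eqref{eq:key},
\begin{equation}\label{eq:tau}
(\sigma D)^2=\gamma_{n-1}(\kappa)^{-1}z\quad\text{on }X^\kappa,
\end{equation}
and this operator commutes with $\sigma$ and $D$. The module $M$ is determined by the spaces $W_\lambda$ and the operators $\sigma$ on the spaces $X^\kappa$.

\begin{example}\label{ex:single}
The main idea is visible on modules with the smallest possible support. Suppose that $z$ acts on $M$ by a scalar and $\operatorname{supp}M=\{\lambda\}$, with $\lambda=(u,v)$ and $1\le v\le u\le n-2$. For $\kappa\to\lambda$ the operator $D$ is a scalar on $X^\kappa=W_\lambda$, so by \eqref{eq:tau} $\sigma^2$ is a scalar. As $\sigma$ is diagonalizable and $a^2,b^2,c^2$ are distinct, $\sigma$ is a scalar $f_\kappa\in\{a,b,c\}$, and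
\[
z=\gamma_n(\lambda)^2\,\gamma_{n-1}(\kappa)^{-1}f_\kappa^2 .
\]
Each predecessor $\kappa$ of $\lambda$ thus predicts $z$, and the predictions agree only if $C_{n-1}(\kappa)-2e_{f_\kappa}$ does not depend on $\kappa$. Both $\kappa=\lambda-\mathbf0$ and $\kappa'=\lambda-\mathbf3$ are vertices of level $n-1$, and
\[
C_{n-1}(\kappa)-C_{n-1}(\kappa')=2(n-1)\alpha+\hat u+v-1 .
\]
The possible values of $2e_f-2e_{f'}$ are $0$, $\pm2\alpha$, $\pm(2\alpha+2)$, $\pm(4\alpha+2)$. Since $n\ge3$ and $\alpha\notin\mathbb Q$, the only solution is $n=3$, $\lambda=(1,1)$, $f_\kappa=c$, $f_{\kappa'}=b$, which are the data of the module $M$ in the proof of Proposition~\ref{prop:sharp}. For $n\ge4$ there is no such module: the coefficient of $\alpha$ coming from the vertices grows with $n$, while the one coming from $a,b,c$ is bounded.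
\end{example}

For general support, $D$ has up to four eigenvalues on $X^\kappa$ and does not commute with $\sigma$. To run the same comparison we need to know which pairs $(\sigma,D)$ can occur.

\section{The local algebras}\label{sec:local}

Let $n\ge2$, let $\kappa$ be a vertex of level $n-1$, and let $j_s=\gamma_n(\kappa+s)/\gamma_{n-1}(\kappa)$ for $s$ allowed at $\kappa$. The \emph{local algebra} $\mathcal L_\kappa$ is the $\overline\Bbbk$-algebra generated by invertible elements $\sigma,D$ subject to
\[
(\sigma-a)(\sigma-b)(\sigma-c)=0,\qquad\prod_{s\ \text{allowed at}\ \kappa}(D-j_s)=0,\qquad\tau:=(\sigma D)^2\ \text{is central}.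
\]
The spaces $X^\kappa$ of \eqref{eq:decomp} are $\mathcal L_\kappa$-modules. When $\tau$ is a scalar, the three elements $\sigma D$, $\sigma$, $D$ have at most $2$, $3$, $4$ eigenvalues, and everything in this section comes from $\frac12+\frac13+\frac14>1$. First we need finiteness, because the $X^\kappa$ may have infinite dimension and $\tau$ is not assumed algebraic.

\begin{lemma}\label{lem:finite}
The algebra $\mathcal L=\mathcal L_\kappa$ is finite-dimensional.
\end{lemma}

\begin{proof}
Regard $\mathcal L$ as an algebra over $R=\overline\Bbbk[T^{\pm1}]$, with $T$ acting by $\tau$. We show that $\mathcal L$ is a finitely generated $R$-module and then that it is torsion. From $\tau=\sigma D\sigma D$ central we get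
\[
\sigma D\sigma=\tau D^{-1},\qquad D\sigma D=\tau\sigma^{-1},\qquad\sigma D=\tau D^{-1}\sigma^{-1},\qquad D\sigma=\tau\sigma^{-1}D^{-1}.
\]
Let $P$ be the $R$-span of $D^{-1},1,D,D^2$ and $Q$ the $R$-span of $\sigma^{-1},1,\sigma$. As $D$ satisfies a polynomial of degree at most $4$ with nonzero constant term, $P$ contains all powers of $D$; as $\sigma$ satisfies such a polynomial of degree $3$, $Q$ contains all powers of $\sigma$. Put $\mathcal L_1=P+P\sigma P$. Since $\sigma^{-1}=\tau^{-1}D\sigma D$, we have $PQP\subset\mathcal L_1$. Among the four generators of $\sigma P\sigma$, three lie in $\mathcal L_1$: $\sigma^2\in Q$, $\sigma D\sigma\in P$, and $\sigma D^2\sigma=(\sigma D)(D\sigma)=\tau^2D^{-1}\sigma^{-2}D^{-1}\in PQP$. The fourth is $w=\sigma D^{-1}\sigma$. So put $\mathcal L_2=\mathcal L_1+Pw$; then $P\mathcal L_2\subset\mathcal L_2$ and $\sigma P\sigma\subset\mathcal L_2$.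

We have $\mathcal L_2\sigma\subset\mathcal L_2$. Indeed $\mathcal L_1\sigma\subset P\sigma+P\sigma P\sigma\subset\mathcal L_2$. Moreover $w\sigma=\sigma D^{-1}\sigma^2$ is a combination of $w$, $\sigma D^{-1}\in\mathcal L_1$ and $\sigma D^{-1}\sigma^{-1}=\tau^{-1}\sigma^2D\in\mathcal L_1$.

We have $\mathcal L_2D\subset\mathcal L_2$. Indeed $\mathcal L_1D\subset\mathcal L_1$, and $wD=\sigma D^{-1}(\sigma D)=\tau\sigma D^{-2}\sigma^{-1}$ is an $R$-combination of $\sigma D^{-2}$, $\sigma D^{-2}\sigma$, $\sigma D^{-2}\sigma^2$; the first lies in $\mathcal L_1$, hence the others lie in $\mathcal L_2$ by the previous paragraph.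

Since $1\in\mathcal L_2$ and $\sigma^{-1},D^{-1}$ are polynomials in $\sigma,D$, we get $\mathcal L=\mathcal L_2$, a finitely generated $R$-module. Suppose that $\mathcal L\otimes_R\overline\Bbbk(T)$ has dimension $d>0$ over $\overline\Bbbk(T)$. The determinants of the left multiplications satisfy $\det(\sigma)^2\det(D)^2=T^d$. The left side lies in $\overline\Bbbk$, because the eigenvalues of $\sigma$ and $D$ do, and this is absurd. So $\mathcal L$ is a finitely generated torsion $R$-module, hence finite-dimensional.
\end{proof}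

Consequently every simple $\mathcal L_\kappa$-module is finite-dimensional, and $\tau$ acts on it by a scalar $t\ne0$ by Schur's lemma. On a module with $\tau=t$ put
\[
g_1=\sigma,\qquad g_2=D,\qquad g_3=(\sigma D)^{-1}.
\]
Then $g_1g_2g_3=1$, and all $g_i$ are diagonalizable, since they satisfy polynomials with simple roots (for $g_3$ it is $g_3^2=t^{-1}$). So the module is a representation of $F=\langle g_1,g_2,g_3\mid g_1g_2g_3=1\rangle$, the free group on $g_1,g_2$, with constraints on the eigenvalues of the three generators. A count of extensions turns these constraints into an inequality.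

\begin{lemma}\label{lem:count}
Let $N,N'$ be finite-dimensional $F$-modules on which $g_1,g_2,g_3$ are diagonalizable. Let $c_i$ be the sum, over all scalars $y$, of the products of the multiplicities of $y$ as an eigenvalue of $g_i$ on $N$ and on $N'$. Then
\begin{equation}\label{eq:count}
\dim N\dim N'-c_1-c_2-c_3+\dim\operatorname{Hom}_F(N,N')+\dim\operatorname{Hom}_F(N',N)\ \ge\ 0 .
\end{equation}
If equality holds, every extension $0\to N'\to E\to N\to0$ of $F$-modules on which $g_1,g_2,g_3$ are diagonalizable splits.
\end{lemma}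

\begin{proof}
Let $H=\operatorname{Hom}(N,N')$, with $F$ acting by $g\cdot y=gyg^{-1}$. On an extension $E=N'\oplus N$ an element $g$ acts by $\begin{pmatrix}g&\psi(g)g\\0&g\end{pmatrix}$, where $\psi\colon F\to H$ is a cocycle, $\psi(gg')=\psi(g)+g\cdot\psi(g')$. The extension splits if and only if $\psi$ is a coboundary, $\psi(g)=(1-g)\cdot y$ for a fixed $y\in H$. A cocycle is the same as a triple $\psi_i=\psi(g_i)$ with $\psi_1+g_1\psi_2+g_1g_2\psi_3=0$. If $g_i$ is diagonalizable on $E$, then $N'$ has a $g_i$-stable complement, so the restriction of $\psi$ to $\langle g_i\rangle$ is a coboundary and $\psi_i\in(1-g_i)H$. So consider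
\[
\partial\colon\ \prod_{i=1}^3(1-g_i)H\to H,\qquad(\psi_1,\psi_2,\psi_3)\mapsto\psi_1+g_1\psi_2+g_1g_2\psi_3 .
\]
Its kernel contains the coboundaries, and it contains the cocycle of every extension as in the lemma. It remains to see that the left side of \eqref{eq:count} is $\dim\ker\partial$ minus the dimension of the space of coboundaries.

As $g_i$ is diagonalizable on $H$ with fixed space of dimension $c_i$, the source of $\partial$ has dimension $3\dim H-c_1-c_2-c_3$. A linear form on $H$ that vanishes on the image of $\partial$ vanishes on $(1-g_1)H$, so it is $g_1$-invariant; it vanishes on $g_1(1-g_2)H$, so it is also $g_2$-invariant. Conversely an $F$-invariant form vanishes on the image. The trace pairing identifies $H^*$ with $\operatorname{Hom}(N',N)$, so the image of $\partial$ has codimension $\dim\operatorname{Hom}_F(N',N)$. The coboundaries form the space $H/H^F$, and $H^F=\operatorname{Hom}_F(N,N')$. Adding up gives \eqref{eq:count}.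
\end{proof}

We say that a finite-dimensional $\mathcal L_\kappa$-module \emph{contains the step $s$} if $j_s$ is an eigenvalue of $D$ on it.

\begin{proposition}\label{prop:types}
Let $N$ be a simple $\mathcal L_\kappa$-module of dimension $d$, with $\tau=t$, and fix a square root $\sqrt t$.
\begin{itemize}
\item[(a)] We have $d\le4$, the eigenvalues of $D$ are simple, so that $N$ contains exactly $d$ steps, and:
\begin{center}
\begin{tabular}{c|c|c}
$d$ & eigenvalues of $\sigma$, with multiplicity & multiplicities of $\sqrt t,-\sqrt t$ for $\sigma D$\\ \hline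
$1$ & $a$, $b$ or $c$ & $(1,0)$ or $(0,1)$\\
$2$ & $ab$, $bc$ or $ac$ & $(1,1)$\\
$3$ & $abc$ & $(2,1)$ or $(1,2)$\\
$4$ & $aabc$, $abbc$ or $abcc$ & $(2,2)$
\end{tabular}
\end{center}
\item[(b)] $N$ is determined up to isomorphism by $t$, its steps and the eigenvalues of $\sigma$.
\item[(c)] $\operatorname{Ext}^1_{\mathcal L_\kappa}(N,N)=0$. If $X$ is an $\mathcal L_\kappa$-module of any dimension and all composition factors of its finite-dimensional submodules are isomorphic to $N$, then $X\simeq N\otimes Y$ for a vector space $Y$.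
\end{itemize}
\end{proposition}

\begin{proof}
(a) Take $N'=N$ in \eqref{eq:count}. Then $c_i$ is the sum of the squares of the multiplicities of $g_i$, and $c_1+c_2+c_3\le d^2+2$. A sum of squares of $k$ nonnegative numbers with sum $d$ is at least $d^2/k$. So $d^2(\frac13+\frac14+\frac12)\le d^2+2$, that is, $d^2\le24$. For $d=1,2,3,4$ the minimum of $(c_1,c_2,c_3)$ over partitions of $d$ into at most $3,4,2$ parts is $(1,1,1)$, $(2,2,2)$, $(3,3,5)$, $(6,4,8)$, with sum $3,6,11,18$, which equals $d^2+2$ each time. So each $c_i$ is minimal, which is the table, and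
\begin{equation}\label{eq:rigid}
c_1+c_2+c_3=d^2+2 .
\end{equation}

(b) The data determine the multiplicities of $\sigma D$. For $d=2,4$ there is no choice. For $d=1$, $\sigma D$ is the product of the two given eigenvalues. For $d=3$, $\det(\sigma D)=\det\sigma\det D$ is given, and it equals $-(\sqrt t)^3$ for $(2,1)$ and $(\sqrt t)^3$ for $(1,2)$. So if $N,N'$ are simple with the same data, the numbers $c_i$ for $(N,N')$ satisfy \eqref{eq:rigid}, and \eqref{eq:count} says $\dim\operatorname{Hom}(N,N')+\dim\operatorname{Hom}(N',N)\ge2$. A nonzero morphism between simple modules is an isomorphism.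

(c) Let $E$ be an extension of $N$ by $N$ as $\mathcal L_\kappa$-modules, with cocycle $\psi\colon F\to\operatorname{End}(N)$. The point to check is that $\tau$ is still the scalar $t$ on $E$. Since $\tau$ is central and equals $t$ on the submodule and on the quotient, $\tau-t$ induces an $\mathcal L_\kappa$-endomorphism of $N$; so $\psi\big((g_1g_2)^2\big)=c_0\,\mathrm{id}_N$ for a scalar $c_0$. The trace is invariant under conjugation, so $\operatorname{tr}\psi\colon F\to\overline\Bbbk$ is a group homomorphism, and $\operatorname{tr}$ vanishes on $(1-g)\operatorname{End}(N)$. The elements $g_1,g_2$ are diagonalizable on $E$, so $\psi(g_i)\in(1-g_i)\operatorname{End}(N)$ and $\operatorname{tr}\psi(g_i)=0$ for $i=1,2$. Hence $\operatorname{tr}\psi=0$ and $dc_0=0$. So $\tau=t$ on $E$ and $g_3$ is diagonalizable too. By \eqref{eq:rigid} equality holds in \eqref{eq:count}, so $E$ splits. By induction on the length, a finite-dimensional module with all composition factors isomorphic to $N$ is a sum of copies of $N$. Finally, by Lemma~\ref{lem:finite} each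 vector of $X$ generates a finite-dimensional submodule, so $X$ is a sum of simple submodules isomorphic to $N$.
\end{proof}

\begin{example}
For $d=2$, part (b) can be seen directly. Let $D=\operatorname{diag}(j,j')$ and let $\sigma=(\sigma_{ik})$ have eigenvalues $f,f'$. The equations $\operatorname{tr}\sigma=f+f'$ and $\operatorname{tr}(\sigma D)=0$ give $\sigma_{11}=\frac{j'(f+f')}{j'-j}$ and $\sigma_{22}=\frac{j(f+f')}{j-j'}$. Then $\det\sigma=ff'$ gives the product $\sigma_{12}\sigma_{21}$, which is the only invariant left under rescaling of the basis. Moreover $t=-\det(\sigma D)=-ff'jj'$.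
\end{example}

The \emph{type} of a simple $\mathcal L_\kappa$-module is the pair formed by its steps and the eigenvalues of $\sigma$. We write $[0|b]$ or $[13|ac]$ for $d\le2$; for $d=3$ we write only the steps, as in $[013]$, and for $d=4$ only the eigenvalues, as in $[aabc]$.

\section{The value of the full twist predicted by a type}\label{sec:values}

Let $N$ be a simple $\mathcal L_\kappa$-module with $\tau=t$, where $\kappa$ has level $n-1\ge1$. In view of \eqref{eq:tau} we call $t\,\gamma_{n-1}(\kappa)$ the \emph{central value} of $N$. Since $t^d=\det(\sigma)^2\det(D)^2$, it has a root and an exponent, and we write it as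
\begin{equation}\label{eq:zeta}
t\,\gamma_{n-1}(\kappa)=\omega\,q^{-2(\zeta-(n+1)\alpha(\alpha+1))}.
\end{equation}
The normalization is such that the central value equals $\gamma_{n+1}(\nu)$ if and only if $\omega=1$ and $\zeta=C_{n+1}(\nu)$.

\medskip\noindent\emph{The root.} The scalars $j_s$ and $\gamma_{n-1}(\kappa)$ have root $1$, and only $a$ has root $-1$. For $d=1$, $t=(\sigma D)^2$, so $\omega=1$. For $d=2$, $t=-\det\sigma\det D$, so $\omega=1$ for $ab$ and $ac$, and $\omega=-1$ for $bc$. For $d=3,4$ we only have constraints, from $t^3=(\det\sigma\det D)^2$ and $t^2=\det\sigma\det D$: $\omega^3=1$ for $d=3$, $\omega=\pm1$ for $aabc$, and $\omega=\pm i$ for $abbc$ and $abcc$.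

\medskip\noindent\emph{The exponent.} The exponent of $j_s$ is $C_n(\kappa+s)-C_{n-1}(\kappa)-\alpha(\alpha+1)$. If $n_a,n_b,n_c$ are the multiplicities of $a,b,c$, taking exponents in $t^d=\det(\sigma)^2\det(D)^2$ gives
\[
\zeta=-C_{n-1}(\kappa)+\frac2d\sum_{s\ \text{in}\ N}C_n(\kappa+s)+\frac2d\,(n_ae_a+n_be_b+n_ce_c).
\]
Let $m_1$, $m_2$, $m_{12}$ be the proportions of the steps of $N$ that lie in $\{\mathbf1,\mathbf3\}$, $\{\mathbf2,\mathbf3\}$, $\{\mathbf3\}$; they are the averages of $s_1$, $s_2$, $s_1s_2$ over the steps $(s_1,s_2)$ of $N$. The last term equals $2\alpha^2+E_1\alpha+E_0$ with $E_1=2(n_a+2n_c)/d$ and $E_0=2n_c/d$: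
\begin{center}
\begin{tabular}{c|cccccccccc}
 & $b$ & $a$ & $c$ & $ab$ & $bc$ & $ac$ & $abc$ & $aabc$ & $abbc$ & $abcc$\\ \hline
$E_1$ & $0$ & $2$ & $4$ & $1$ & $2$ & $3$ & $2$ & $2$ & $3/2$ & $5/2$\\
$E_0$ & $0$ & $0$ & $2$ & $0$ & $1$ & $1$ & $2/3$ & $1/2$ & $1/2$ & $1$
\end{tabular}
\end{center}
Write $\kappa=(u',v')$ and expand, using $-(n-1)^2+2n^2+2=(n+1)^2$ and $-(n-1)+2n=n+1$. We find $\zeta=(n+1)^2\alpha^2+\zeta_1\alpha+\zeta_0$ with
\begin{align*}
\zeta_1&=(n+1)(\hat u'+v')+2n(m_1+m_2)+E_1,\\
\zeta_0&=\hat u'v'+2\hat u'm_2+2v'm_1+2m_{12}+E_0 .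
\end{align*}
As $\alpha\notin\mathbb Q$, the number $\zeta$ determines the rational numbers $\zeta_1$ and $\zeta_0$.

We will compare modules attached to different predecessors $\kappa$ of one vertex $\lambda$, so we measure $\zeta$ from $\lambda$. For $\lambda=(u,v)$ of level $n$ put
\[
\mathsf L=\zeta_1-(n+1)(\hat u+v),\qquad\mathsf K=\zeta_0-\hat uv ,
\]
and call $(\mathsf L,\mathsf K)$ the \emph{value relative to $\lambda$}. It depends only on the central value and on $\lambda$, and $\mathsf L$ depends on $\lambda$ only through $u+v$. We have $\zeta=C_{n+1}(\lambda+s')$ exactly when $(\mathsf L,\mathsf K)=\big((n+1)(s_1'+s_2'),\ \hat us_2'+vs_1'+s_1's_2'\big)$, that is, when $(\mathsf L,\mathsf K)$ is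
\begin{equation}\label{eq:good}
(0,0),\quad(n+1,v),\quad(n+1,\hat u),\quad(2n+2,\hat u+v+1)\qquad\text{for }s'=\mathbf0,\mathbf1,\mathbf2,\mathbf3 .
\end{equation}
We call these the \emph{good values} for $s'$. If $N$ contains the step $s=(s_1,s_2)$ and $\lambda=\kappa+s$, substituting $\hat u'=\hat u-s_1$ and $v'=v-s_2$ gives
\begin{align}
\mathsf L&=-(n+1)(s_1+s_2)+2n(m_1+m_2)+E_1,\label{eq:L}\\
\mathsf K&=\hat u(2m_2-s_2)+v(2m_1-s_1)+s_1s_2-2s_1m_2-2s_2m_1+2m_{12}+E_0 .\label{eq:K}
\end{align}
Table~\ref{tab:values} lists the result for each step $s$ and each type containing $s$; we refer to its four parts as \emph{blocks} $\mathbf0,\dots,\mathbf3$. For instance, for $[013]$ and $s=\mathbf1$ we have $(m_1,m_2,m_{12})=(\frac23,\frac13,\frac13)$ and $(E_1,E_0)=(2,\frac23)$, so $\mathsf L=-(n+1)+2n+2=n+1$ and $\mathsf K=\frac23\hat u+\frac13v-\frac23+\frac23+\frac23$. The formulas are symmetric under the simultaneous exchange $\mathbf1\leftrightarrow\mathbf2$, $\hat u\leftrightarrow v$, which turns block $\mathbf1$ into block $\mathbf2$.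

\begin{table}[ht]
\centering
\footnotesize
\setlength{\tabcolsep}{3pt}
\begin{tabular}{ll|ll|ll}
\hline
\multicolumn{6}{c}{Block $s=\mathbf0$}\\ \hline
$[0|b]$ & $(0,0)$ & $[0|a]$ & $(2,0)$ & $[0|c]$ & $(4,2)$\\
$[01|ab]$ & $(n{+}1,v)$ & $[01|bc]^-$ & $(n{+}2,v{+}1)$ & $[01|ac]$ & $(n{+}3,v{+}1)$\\
$[02|ab]$ & $(n{+}1,\hat u)$ & $[02|bc]^-$ & $(n{+}2,\hat u{+}1)$ & $[02|ac]$ & $(n{+}3,\hat u{+}1)$\\
$[03|ab]$ & $(2n{+}1,\hat u{+}v{+}1)$ & $[03|bc]^-$ & $(2n{+}2,\hat u{+}v{+}2)$ & $[03|ac]$ & $(2n{+}3,\hat u{+}v{+}2)$\\[2pt]
$[012]$ & $(\frac{4n}3{+}2,\frac{2\hat u+2v+2}3)$ & $[013]$ & $(2n{+}2,\frac{2\hat u+4v+4}3)$ & $[023]$ & $(2n{+}2,\frac{4\hat u+2v+4}3)$\\[2pt]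
$[aabc]$ & $(2n{+}2,\hat u{+}v{+}1)$ & $[abbc]$ & $2n{+}\frac32$ & $[abcc]$ & $2n{+}\frac52$\\[2pt] \hline
\multicolumn{6}{c}{Block $s=\mathbf1$}\\ \hline
$[1|b]$ & $(n{-}1,v)$ & $[1|a]$ & $(n{+}1,v)$ & $[1|c]$ & $(n{+}3,v{+}2)$\\
$[01|ab]$ & $(0,0)$ & $[01|bc]^-$ & $(1,1)$ & $[01|ac]$ & $(2,1)$\\
$[12|ab]$ & $(n,\hat u{-}1)$ & $[12|bc]^-$ & $(n{+}1,\hat u)$ & $[12|ac]$ & $(n{+}2,\hat u)$\\
$[13|ab]$ & $(2n,\hat u{+}v)$ & $[13|bc]^-$ & $(2n{+}1,\hat u{+}v{+}1)$ & $[13|ac]$ & $(2n{+}2,\hat u{+}v{+}1)$\\[2pt]
$[012]$ & $(\frac n3{+}1,\frac{2\hat u-v}3)$ & $[013]$ & $(n{+}1,\frac{2\hat u+v+2}3)$ & $[123]$ & $(\frac{5n}3{+}1,\frac{4\hat u+v}3)$\\[2pt]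
$[aabc]$ & $(n{+}1,\hat u)$ & $[abbc]$ & $n{+}\frac12$ & $[abcc]$ & $n{+}\frac32$\\[2pt] \hline
\multicolumn{6}{c}{Block $s=\mathbf2$}\\ \hline
$[2|b]$ & $(n{-}1,\hat u)$ & $[2|a]$ & $(n{+}1,\hat u)$ & $[2|c]$ & $(n{+}3,\hat u{+}2)$\\
$[02|ab]$ & $(0,0)$ & $[02|bc]^-$ & $(1,1)$ & $[02|ac]$ & $(2,1)$\\
$[12|ab]$ & $(n,v{-}1)$ & $[12|bc]^-$ & $(n{+}1,v)$ & $[12|ac]$ & $(n{+}2,v)$\\
$[23|ab]$ & $(2n,\hat u{+}v)$ & $[23|bc]^-$ & $(2n{+}1,\hat u{+}v{+}1)$ & $[23|ac]$ & $(2n{+}2,\hat u{+}v{+}1)$\\[2pt]
$[012]$ & $(\frac n3{+}1,\frac{2v-\hat u}3)$ & $[023]$ & $(n{+}1,\frac{\hat u+2v+2}3)$ & $[123]$ & $(\frac{5n}3{+}1,\frac{\hat u+4v}3)$\\[2pt]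
$[aabc]$ & $(n{+}1,v)$ & $[abbc]$ & $n{+}\frac12$ & $[abcc]$ & $n{+}\frac32$\\[2pt] \hline
\multicolumn{6}{c}{Block $s=\mathbf3$}\\ \hline
$[3|b]$ & $(2n{-}2,\hat u{+}v{-}1)$ & $[3|a]$ & $(2n,\hat u{+}v{-}1)$ & $[3|c]$ & $(2n{+}2,\hat u{+}v{+}1)$\\
$[13|ab]$ & $(n{-}1,v{-}1)$ & $[13|bc]^-$ & $(n,v)$ & $[13|ac]$ & $(n{+}1,v)$\\
$[23|ab]$ & $(n{-}1,\hat u{-}1)$ & $[23|bc]^-$ & $(n,\hat u)$ & $[23|ac]$ & $(n{+}1,\hat u)$\\
$[03|ab]$ & $(-1,0)$ & $[03|bc]^-$ & $(0,1)$ & $[03|ac]$ & $(1,1)$\\[2pt]
$[123]$ & $(\frac{2n}3,\frac{\hat u+v-1}3)$ & $[013]$ & $(0,\frac{v-\hat u+1}3)$ & $[023]$ & $(0,\frac{\hat u-v+1}3)$\\[2pt]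
$[aabc]$ & $(0,0)$ & $[abbc]$ & $-\frac12$ & $[abcc]$ & $\frac12$\\[2pt] \hline
\end{tabular}
\caption{The value $(\mathsf L,\mathsf K)$ of a simple $\mathcal L_\kappa$-module relative to $\lambda=\kappa+s=(u,v)$, computed from \eqref{eq:L} and \eqref{eq:K}, for each type containing the step $s$; here $\hat u=u+1$. For $[abbc]$ and $[abcc]$ only $\mathsf L$ is given. The sign $^-$ marks $\omega=-1$; all other types of dimension at most $2$ have $\omega=1$.}
\label{tab:values}
\end{table}

Two readings of the table are used several times.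

\begin{lemma}\label{lem:big}
Let $n\ge2$. If a simple $\mathcal L_\kappa$-module contains the step $\mathbf0$ and has the good value for $\mathbf3$ relative to $\kappa+\mathbf0$, then its type is $[013]$ if $\kappa$ is diagonal and $[aabc]$ otherwise.
\end{lemma}

\begin{proof}
For $n\ge2$ the types in block $\mathbf0$ with $\mathsf L=2n+2$ are $[03|bc]$, $[013]$, $[023]$, $[aabc]$, and we need $\mathsf K=\hat u+v+1$. This fails for $[03|bc]$. For $[023]$ it means $v=\hat u+1$, which is impossible. For $[013]$ it means $\hat u=v+1$, that is, $\kappa$ is diagonal. The type $[aabc]$ contains the step $\mathbf2$, so it needs $\kappa$ not diagonal.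
\end{proof}

\begin{lemma}\label{lem:detect}
Let $n\ge4$. In each of the following cases the value is good and $\omega=1$:
\begin{itemize}
\item[(a)] block $\mathbf0$ and $\mathsf L\in\{0,n+1\}$; the type is $[0|b]$, $[01|ab]$ or $[02|ab]$, good for $\mathbf0,\mathbf1,\mathbf2$ respectively;
\item[(b)] block $\mathbf3$ and $\mathsf L\in\{n+1,2n+2\}$; the type is $[13|ac]$, $[23|ac]$ or $[3|c]$, good for $\mathbf1,\mathbf2,\mathbf3$;
\item[(c)] block $\mathbf1$ and $\mathsf L\in\{0,2n+2\}$; the type is $[01|ab]$ or $[13|ac]$, good for $\mathbf0,\mathbf3$.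
\end{itemize}
\end{lemma}

\begin{proof}
In block $\mathbf0$ the values of $\mathsf L$ other than $0$ and $n+1$ are $2$, $4$, which are less than $n+1\ge5$, and values greater than $n+1$. In block $\mathbf3$ the value $2n+2$ is the largest and occurs once, and the entries other than those written $n+1$ are at most $n$ or at least $2n-2>n+1$. In block $\mathbf1$ the values $0$ and $2n+2$ are the smallest and the largest and occur once.
\end{proof}

\section{The local modules of $V^{\otimes(n+1)}$ and surjectivity}\label{sec:onto}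

Let $n\ge2$, and let $\kappa,\nu$ be vertices of levels $n-1,n+1$ joined by at least one path $\kappa\to\lambda\to\nu$. We say that $\kappa$ \emph{sees} these $\lambda$ (relative to $\nu$). Put
\[
N_{\kappa,\nu}=\operatorname{Hom}_{\mathcal U}\big(V(\nu),V(\kappa)\otimes V\otimes V\big),
\]
with basis $\mathbf e_\lambda=(\iota_{\kappa,\lambda}\otimes\mathrm{id}_V)\,\iota_{\lambda,\nu}$ for $\kappa\to\lambda\to\nu$. Applying \eqref{eq:branch} twice gives $S_\nu=\bigoplus_\kappa S_\kappa\otimes N_{\kappa,\nu}$. On this decomposition $\sigma_n$ acts as $1\otimes\sigma$, where $\sigma$ is composition with $\mathrm{id}\otimes\check R$, and $J_n$ acts as $1\otimes D$ with $D\mathbf e_{\kappa+s}=j_s\mathbf e_{\kappa+s}$. By \eqref{eq:key}, $(\sigma D)^2$ is the scalar $t_{\kappa,\nu}=\gamma_{n+1}(\nu)/\gamma_{n-1}(\kappa)$. So $N_{\kappa,\nu}$ is an $\mathcal L_\kappa$-module, and each of its composition factors has $\omega=1$ and $\zeta=C_{n+1}(\nu)$. We write $\sigma\mathbf e_\mu=\sum_\lambda\sigma^{\kappa,\nu}_{\lambda\mu}\mathbf e_\lambda$.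

The steps of $N_{\kappa,\nu}$ are read off from the ways of writing $\nu-\kappa$ as a sum of two steps. For the eigenvalues of $\sigma$, decompose $V\otimes V$ by Lemma~\ref{lem:twist}(a) and apply Lemma~\ref{lem:tensor} to $V(\kappa)\otimes V_2(0,0)$ and $V(\kappa)\otimes V_2(1,1)$. The eigenvalue $b$ occurs, once, if and only if $\nu-\kappa$ is a step allowed at $\kappa$; the eigenvalue $c$ occurs, once, if and only if $\nu-\kappa-(1,1)$ is a step allowed at $\kappa$; all other eigenvalues equal $a$. This gives:
\begin{center}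
\begin{tabular}{c|cccc|cccc|c}
$\nu-\kappa$ & $(0,0)$ & $(2,0)$ & $(0,2)$ & $(2,2)$ & $(1,0)$ & $(0,1)$ & $(2,1)$ & $(1,2)$ & $(1,1)$\\ \hline
steps & $0$ & $1$ & $2$ & $3$ & $01$ & $02$ & $13$ & $23$ & $013$ or $0123$\\
$\sigma$ & $b$ & $a$ & $a$ & $c$ & $ab$ & $ab$ & $ac$ & $ac$ & $abc$ or $aabc$
\end{tabular}
\end{center}
For $\nu-\kappa=(0,1)$ or $(1,2)$ both paths exist if $\kappa$ is not diagonal and none exists otherwise. For $\nu-\kappa=(1,1)$ the first alternative holds if $\kappa$ is diagonal and the second otherwise.

\begin{lemma}\label{lem:N}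
Let $n\ge2$. The $\mathcal L_\kappa$-module $N_{\kappa,\nu}$ is simple, and $\sigma^{\kappa,\nu}_{\lambda\mu}\ne0$ for all $\lambda\ne\mu$.
\end{lemma}

\begin{proof}
\emph{Simplicity.} A composition factor containing the step $s$ has, relative to $\kappa+s$, the good value for $s'=\nu-\kappa-s$. Let $\nu-\kappa=(1,0)$ or $(0,1)$. If $N_{\kappa,\nu}$ is not simple, it has a factor $[0|b]$ or $[0|a]$, with $\mathsf L\in\{0,2\}$, whereas $\mathsf L=n+1\ge3$ is required. Let $\nu-\kappa=(2,1)$ or $(1,2)$. If $N_{\kappa,\nu}$ is not simple, it has a factor $[3|a]$ or $[3|c]$, with $\mathsf L\in\{2n,2n+2\}$, whereas $\mathsf L=n+1$ is required. Let $\nu-\kappa=(1,1)$. By Lemma~\ref{lem:big} the factor containing $\mathbf0$ has the dimension of $N_{\kappa,\nu}$.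

\emph{Entries.} Since $D$ is diagonal, the span of some of the basis vectors is a submodule as soon as it is stable under $\sigma$. In dimension $2$, a zero off-diagonal entry gives such a line. Let $\nu-\kappa=(1,1)$ and index the basis by the steps. The eigenvalues $b,c$ are simple, so $\sigma=a+\beta+\gamma$, where $\beta$ and $\gamma$ are $b-a$ and $c-a$ times the rank one eigenprojections for $b$ and $c$. Then $\sigma^{-1}=a^{-1}-\frac{\beta}{ab}-\frac{\gamma}{ac}$. Compare with $\sigma^{-1}=t^{-1}D\sigma D$, $t=t_{\kappa,\nu}$. For $i\ne k$ and $y_{ik}=j_ij_k/t$ the entry $(i,k)$ gives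
\begin{equation}\label{eq:offdiag}
\beta_{ik}\Big(y_{ik}+\frac1{ab}\Big)+\gamma_{ik}\Big(y_{ik}+\frac1{ac}\Big)=0 .
\end{equation}
We claim that $y_{ik}+\frac1{ac}\ne0$. The exponent of $y_{ik}$ is $C_n(\kappa+i)+C_n(\kappa+k)-C_{n-1}(\kappa)-C_{n+1}(\nu)$. Write $\kappa=(u',v')$, $p=n\alpha+\hat u'$, $r=n\alpha+v'$. Then $C_n(\kappa+s)=(p+s_1)(r+s_2)$ and
\[
C_{n-1}(\kappa)+C_{n+1}(\nu)=(p-\alpha)(r-\alpha)+(p+\alpha+1)(r+\alpha+1)=2pr+p+r+2\alpha^2+2\alpha+1 .
\]
The exponent of $-\frac1{ac}$ is $-2\alpha^2-3\alpha-1$. So the exponent of $y_{ik}$ minus that of $-\frac1{ac}$ is $C_n(\kappa+i)+C_n(\kappa+k)-2pr-p-r+\alpha$, which for $\{i,k\}=03,12,01,02,13,23$ equals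
\[
\alpha+1,\qquad\alpha,\qquad\alpha-p,\qquad\alpha-r,\qquad r+\alpha+1,\qquad p+\alpha+1 .
\]
Each is a nonzero integer multiple of $\alpha$ plus an integer, as $n\ge2$, so it is nonzero. This proves the claim.

Suppose $\sigma_{ik}=\beta_{ik}+\gamma_{ik}=0$ with $i\ne k$. Then \eqref{eq:offdiag} gives $\beta_{ik}(\frac1{ab}-\frac1{ac})=0$, so $\beta_{ik}=0$. As $\beta$ has rank one, its row $i$ or its column $k$ vanishes. By \eqref{eq:offdiag} and the claim, the off-diagonal entries of $\gamma$, hence of $\sigma$, in that row or column vanish. If it is row $i$, the span of the basis vectors other than the $i$-th is a submodule; if it is column $k$, the line of the $k$-th basis vector is a submodule. Both contradict simplicity.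
\end{proof}

To pass from local to global statements we need a $\kappa$ that sees all predecessors of $\nu$ at once. Put $\operatorname{Pred}(\nu)=\{\lambda:\lambda\to\nu\}$.

\begin{lemma}\label{lem:pred}
Let $n\ge2$, let $\nu=(u,v)$ have level $n+1$, and put $\kappa_0=\nu-(1,1)$.
\begin{itemize}
\item[(a)] If $v\ge1$ and $u\le n-1$, then $\kappa_0$ is a vertex of level $n-1$ that sees all of $\operatorname{Pred}(\nu)$.
\item[(b)] Otherwise $|\operatorname{Pred}(\nu)|\le2$, and if $|\operatorname{Pred}(\nu)|=2$, exactly one vertex of level $n-1$ sees both predecessors.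
\item[(c)] Two vertices $\lambda,\lambda'$ of level $n$ with $\lambda-\lambda'\in\{\pm(1,0),\pm(0,1)\}$ have at most two common predecessors.
\end{itemize}
\end{lemma}

\begin{proof}
(c) The vector $(1,0)$ is a difference of two steps in exactly two ways, $\mathbf1-\mathbf0=\mathbf3-\mathbf2$, and so is $(0,1)=\mathbf2-\mathbf0=\mathbf3-\mathbf1$.

(a) We have $0\le v-1\le u-1\le n-2$. If $\lambda=\nu-s$, then $\lambda-\kappa_0=(1,1)-s$ is a step.

(b) If $v=0$, then $\operatorname{Pred}(\nu)\subset\{(u,0),(u-1,0)\}$. If both are vertices of level $n$, then $1\le u\le n-1$. The two candidates from (c) are $(u-1,0)$, a vertex of level $n-1$, and $(u-1,-1)$, which is not. If $u=n$, then $\operatorname{Pred}(\nu)\subset\{(n-1,v),(n-1,v-1)\}$. If both are vertices, then $1\le v\le n-1$, and the candidates are $(n-2,v-1)$, a vertex of level $n-1$, and $(n-1,v-1)$, which is not.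
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:step}(i)]
We show by induction on $n$ that the modules $S_\nu$ of level $n$ are simple and pairwise non-isomorphic over $\overline\Bbbk B_n$. Then the density theorem, which says that an algebra over an algebraically closed field maps onto $\prod_i\operatorname{End}(M_i)$ for pairwise non-isomorphic finite-dimensional simple modules $M_1,\dots,M_k$, shows that $\tilde\rho_n$ is onto. Modules of the same level are non-isomorphic because $\Delta_n^2$ separates them. For $n\le2$ they are one-dimensional. Let $n\ge2$, assume the claim for level $n$, and let $M'$ be a $B_{n+1}$-submodule of $S_\nu$, with $\nu$ of level $n+1$. As a $B_n$-module $S_\nu$ is the sum of the pairwise non-isomorphic simple modules $S_\lambda$, $\lambda\in\operatorname{Pred}(\nu)$, so $M'=\bigoplus_{\lambda\in L}S_\lambda$ for a subset $L$. In the decomposition $S_\nu=\bigoplus_\kappa S_\kappa\otimes N_{\kappa,\nu}$ this reads $M'=\bigoplus_\kappa S_\kappa\otimes N'_\kappa$, where $N'_\kappa$ is spanned by the $\mathbf e_\lambda$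 with $\lambda\in L$. Since $M'$ is stable under $\sigma_n$ and $J_n$, $N'_\kappa$ is an $\mathcal L_\kappa$-submodule. By Lemma~\ref{lem:N}, $L$ contains all or none of the vertices that $\kappa$ sees. By Lemma~\ref{lem:pred}, some $\kappa$ sees all of $\operatorname{Pred}(\nu)$, so $M'$ is $0$ or $S_\nu$.
\end{proof}

\section{No new relations beyond four strands}\label{sec:kernel}

In this section $n\ge4$, and $A$, $z$, $W_\lambda$, $X^\kappa$ are as in Section~\ref{sub:mult}. The modules $S_\nu$ of level $n+1$ are $A$-modules. We prove that every $A$-module is a direct sum of such modules. For an $A$-module $M$, a \emph{local factor at $\kappa$} is a composition factor of a finite-dimensional $\mathcal L_\kappa$-submodule of $X^\kappa$. Since $\mathcal L_\kappa$ is finite-dimensional and the $W_{\kappa+s}$ are the eigenspaces of $D$, we have: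
\begin{itemize}
\item[(O1)] if $\lambda\in\operatorname{supp}M$ and $\kappa\to\lambda$, some local factor at $\kappa$ contains the step $\lambda-\kappa$;
\item[(O2)] if a local factor at $\kappa$ contains the step $s$, then $\kappa+s\in\operatorname{supp}M$.
\end{itemize}

\subsection{The central element is algebraic}

\begin{lemma}\label{lem:alg}
There is a finite decomposition $A=\prod_iA_i$ with $A_i\ne0$ and distinct scalars $z_i$ such that $z-z_i$ is nilpotent on $A_i$. On every simple $A$-module $z$ acts by a scalar.
\end{lemma}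

\begin{proof}
Apply \eqref{eq:decomp} to $M=A$. By Lemma~\ref{lem:finite}, $\tau\in\mathcal L_\kappa$ satisfies a nonzero polynomial, so by \eqref{eq:tau} $z$ satisfies one on $S_\kappa\otimes X^\kappa$. There are finitely many $\kappa$, so $\Phi(z)=0$ in $A$ for the product $\Phi$ of these polynomials. The generalized eigenspaces of multiplication by the central element $z$ are two-sided ideals $A_i$. A simple module is a module over one $A_i$, and the central nilpotent element $z-z_i$ acts on it by zero.
\end{proof}

\subsection{The value of $z$ on a simple module}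
Let $M$ be a simple $A$-module. By \eqref{eq:tau} all local factors, at all $\kappa$, have the same central value, namely the scalar $z$. So $\omega$ and $\zeta$ in \eqref{eq:zeta} are attached to $M$, and each vertex $\lambda$ of level $n$ has a well-defined value $(\mathsf L,\mathsf K)$. For $\lambda=(u,v)$ the predecessor $\lambda-s$ is a vertex of level $n-1$ under the following conditions:
\[
s=\mathbf0:\ u\le n-2;\qquad s=\mathbf1:\ u>v;\qquad s=\mathbf2:\ v\ge1,\ u\le n-2;\qquad s=\mathbf3:\ v\ge1 .
\]
By (O1), if $\lambda\in\operatorname{supp}M$, then $(\mathsf L,\mathsf K)$ and $\omega$ must be those of some type in block $s$, \emph{for each} such $s$. The three \emph{corners} $(0,0)$, $(n-1,0)$, $(n-1,n-1)$ have one predecessor, so they give nothing to compare. The other vertices fall into three regions (Figure~\ref{fig:regions}):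
\begin{itemize}
\item region I: $v\ge1$, $u\le n-2$, with predecessors for $s=\mathbf0,\mathbf2,\mathbf3$;
\item region II: $v=0$, $1\le u\le n-2$, with predecessors for $s=\mathbf0,\mathbf1$;
\item region III: $u=n-1$, $1\le v\le n-2$, with predecessors for $s=\mathbf1,\mathbf3$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \x/\y in {1/1,2/1,3/1,2/2,3/2,3/3} \fill (\x,\y) circle (2.5pt);
\foreach \x in {1,2,3} \draw (\x,0) circle (2.5pt);
\foreach \y in {1,2,3} \draw (3.91,\y-0.09) rectangle (4.09,\y+0.09);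
\foreach \x/\y in {0/0,4/0,4/4} \node at (\x,\y) {$\star$};
\node[below] at (0,-0.1) {$(0,0)$};
\node[below] at (4,-0.1) {$(4,0)$};
\node[right] at (4.1,4) {$(4,4)$};
\node[below] at (2,-0.1) {II};
\node[right] at (4.15,2) {III};
\node at (1.3,2.3) {I};
\fill (7,1) circle (1.5pt);
\node[below left] at (7,1) {$\mathbf0$};
\draw[->] (7,1) -- (8,1) node[right] {$\mathbf1$};
\draw[->] (7,1) -- (7,2) node[above] {$\mathbf2$};
\draw[->] (7,1) -- (8,2) node[right] {$\mathbf3$};
\end{tikzpicture}
\caption{Left: the vertices $(u,v)$, $0\le v\le u\le4$, of level $n=5$, with the corners ($\star$) and the regions I (filled dots), II (circles) and III (squares). Right: the four steps that join a vertex to vertices of the next level.}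
\label{fig:regions}
\end{figure}

\begin{proposition}\label{prop:value}
Let $M$ be a simple $A$-module. If $\lambda\in\operatorname{supp}M$ is not a corner, then $z=\gamma_{n+1}(\nu)$ on $M$ for a vertex $\nu$ with $\lambda\to\nu$.
\end{proposition}

\begin{proof}
Put $G=\{0,n+1,2n+2\}$. We first show that $\mathsf L\in G$.

\emph{Region I.} The number $\mathsf L$ lies in both lists
\begin{align*}
\text{block }\mathbf0:&\quad0,\ 2,\ 4,\ n{+}1,\ n{+}2,\ n{+}3,\ \tfrac{4n}3{+}2,\ 2n{+}1,\ 2n{+}\tfrac32,\ 2n{+}2,\ 2n{+}\tfrac52,\ 2n{+}3;\\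
\text{block }\mathbf3:&\quad{-1},\ {-\tfrac12},\ 0,\ \tfrac12,\ 1,\ \tfrac{2n}3,\ n{-}1,\ n,\ n{+}1,\ 2n{-}2,\ 2n,\ 2n{+}2 .
\end{align*}
Run through the first list, outside $G$. The second list has no entry strictly between $1$ and $\frac83$, which excludes $2$. Its only entry above $2n$ is $2n+2$, which excludes $2n+1$, $2n+\frac32$, $2n+\frac52$, $2n+3$. The value $4$ can only be $n$, $n-1$ or $\frac{2n}3$, for $n=4,5,6$. The values $n+2$, $n+3$, $\frac{4n}3+2$ lie strictly between $n+1$ and $2n$, where the second list has only $2n-2$; equality holds for $n=4,5,6$ respectively. Six pairs $(n,\mathsf L)$ remain.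
\begin{itemize}
\item $(4,4)$: block $\mathbf0$ gives $[0|c]$ with $\omega=1$; block $\mathbf3$ gives $[13|bc]$ or $[23|bc]$ with $\omega=-1$.
\item $(4,6)$: block $\mathbf0$ gives $[01|bc]$ or $[02|bc]$ with $\omega=-1$; block $\mathbf3$ gives $[3|b]$ with $\omega=1$.
\item $(5,4)$: for $n=5$ the values of $\mathsf L$ in block $\mathbf2$ are $0,1,2,\frac83,4,5,\frac{11}2,6,\frac{13}2,7,8,\frac{28}3,10,11,12$, where $4$ comes only from $[2|b]$ and $8$ only from $[2|c]$. Block $\mathbf0$ gives $[0|c]$, so $\mathsf K=2$. Then $[2|b]$ gives $\hat u=2$, so $v=1$. Block $\mathbf3$ gives $[13|ab]$ or $[23|ab]$, with $\mathsf K=v-1=0$ or $\mathsf K=\hat u-1=1$.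
\item $(5,8)$: block $\mathbf0$ gives $[01|ac]$ or $[02|ac]$, so $\mathsf K\le\hat u+1$, while $[2|c]$ gives $\mathsf K=\hat u+2$.
\item $(6,4)$ and $(6,10)$: for $n=6$ the values of $\mathsf L$ in block $\mathbf2$ are $0,1,2,3,5,6,\frac{13}2,7,\frac{15}2,8,9,11,12,13,14$, and neither $4$ nor $10$ occurs.
\end{itemize}
All six are impossible, so $\mathsf L\in G$ in region I.

\emph{Regions II and III.} Suppose $\mathsf L\notin G$, and take a local factor at $\kappa=\lambda-\mathbf1$ containing $\mathbf1$. If it contained $\mathbf2$, then $\lambda'=(u-1,v+1)$ would lie in $\operatorname{supp}M$ by (O2). This vertex is in region I and has the same $\mathsf L$ as $\lambda$, which contradicts the previous case. So the type is one of the six types in block $\mathbf1$ without step $\mathbf2$ and with $\mathsf L\notin G$. We compare them with block $\mathbf0$ in region II, where $v=0$ and $\hat u\ge2$, and with block $\mathbf3$ in region III, where $\hat u=n$ and $v\le n-2$. The last two columns list all types with the same $\mathsf L$, found from the two lists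 above, and the datum that disagrees.
\begin{center}
\small
\begin{tabular}{l|l|l|l}
block $\mathbf1$ & data & block $\mathbf0$ (region II) & block $\mathbf3$ (region III)\\ \hline
$[01|bc]$ & $\mathsf L=1$, $\omega=-1$ & none & $[03|ac]$: $\omega=1$\\
$[01|ac]$ & $(2,1)$ & $[0|a]$: $\mathsf K=0$ & none\\
$[1|b]$ & $(n-1,v)$ & $n=5$, $[0|c]$: $\mathsf K=2$ & $[13|ab],[23|ab]$: $\mathsf K=v-1,\ n-1$\\
$[1|c]$ & $(n+3,v+2)$ & $[01|ac],[02|ac]$: $\mathsf K=1,\ \hat u+1$ & $n=5$, $[3|b]$: $\mathsf K=v+4$\\
$[13|ab]$ & $(2n,\hat u+v)$ & none & $[3|a]$: $\mathsf K=\hat u+v-1$\\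
$[13|bc]$ & $\mathsf L=2n+1$, $\omega=-1$ & $[03|ab]$: $\omega=1$ & none
\end{tabular}
\end{center}
Every line is contradictory in both regions, so $\mathsf L\in G$.

\emph{Conclusion.} Apply Lemma~\ref{lem:detect}: parts (a) and (b) in region I, (a) and (c) in region II, (b) and (c) in region III; in region I use (a) for $\mathsf L\in\{0,n+1\}$. In each case the two parts cover $G$, so $\omega=1$ and $\zeta=C_{n+1}(\lambda+s')$ for a step $s'$. It remains to see that $\lambda+s'$ is a vertex, which is a condition only for $s'=\mathbf2$, namely $u>v$. This holds in regions II and III. In region I the case $s'=\mathbf2$ comes from the type $[02|ab]$ at $\kappa=\lambda-\mathbf0=(u,v)$, so $\mathbf2$ is allowed at $(u,v)$.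
\end{proof}

\begin{remark}
The hypothesis $n\ge4$ separates the entries of the two lists. For $n=3$ and $\lambda=(1,1)$ the types $[0|c]$, $[2|a]$, $[3|b]$ all have the value $(4,2)$ and $\omega=1$. This is the good value for $\mathbf2$, but $\lambda+\mathbf2=(1,2)$ is not a vertex; compare the equations $\hat u=v=2$ in the proof of Proposition~\ref{prop:sharp}.
\end{remark}

\begin{corollary}\label{cor:value}
On every simple $A$-module $M$ we have $z=\gamma_{n+1}(\nu)$ for a unique vertex $\nu$ of level $n+1$.
\end{corollary}

\begin{proof}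
Uniqueness is Lemma~\ref{lem:twist}(b). By Proposition~\ref{prop:value} we may assume that $\operatorname{supp}M$ consists of corners. A corner is reached by a single path, with constant step $\mathbf0$, $\mathbf1$ or $\mathbf3$, so its module is one-dimensional, and the conjugate elements $\sigma_1,\sigma_2$ act on it by the same scalar. Hence $\sigma_1=\sigma_2$ on $M$. Conjugation by $\sigma_1\cdots\sigma_n$ sends $\sigma_i$ to $\sigma_{i+1}$ for $i<n$, so all $\sigma_i$ coincide on $M$. Then an eigenline of $\sigma_1$ is a submodule, so $M$ is one-dimensional with all $\sigma_i$ equal to $b$, $a$ or $c$. By Lemma~\ref{lem:twist}(a) and \eqref{eq:branch}, these are the modules $S_\nu$ for the corners $\nu=(0,0),(n,0),(n,n)$ of level $n+1$.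
\end{proof}

\subsection{The support}
Now that $z$ is known, a single predecessor suffices to control the corners.

\begin{proposition}\label{prop:support}
Let $M$ be an $A$-module on which $z-\gamma_{n+1}(\nu)$ is nilpotent. Then $\operatorname{supp}M\subset\operatorname{Pred}(\nu)$.
\end{proposition}

\begin{proof}
Let $\lambda\in\operatorname{supp}M$ and $0\ne m\in S_\lambda\otimes W_\lambda$. The cyclic module $Am$ has a maximal proper submodule, which does not contain $m$. The quotient is simple, has $\lambda$ in its support, and $z$ acts on it by $\gamma_{n+1}(\nu)$. So we may assume that $M$ is simple. If $\lambda$ is not a corner, Proposition~\ref{prop:value} and the uniqueness of $\nu$ give $\lambda\to\nu$. Let $\lambda$ be a corner. We know that $\omega=1$, which excludes the types marked $^-$, and $\zeta=C_{n+1}(\nu)$, so $\mathsf L$ is an integer multiple of $n+1\ge5$. In particular $\mathsf L$ cannot be at distance between $\frac12$ and $4$ from a multiple of $n+1$ while lying strictly between two consecutive multiples; we use this below for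 each excluded entry.
\begin{itemize}
\item $\lambda=(0,0)$, block $\mathbf0$, $\hat u=1$, $v=0$. The predecessor is diagonal, so the step $\mathbf2$ does not occur. The values $2,4,n+3,2n+1,2n+3$ are not multiples of $n+1$. There remain $[0|b]$, $[01|ab]$ and $[013]$, with values $(0,0)$, $(n+1,v)$, $(2n+2,2)$, good for $\mathbf0,\mathbf1,\mathbf3$.
\item $\lambda=(n-1,n-1)$, block $\mathbf3$, $\hat u=v+1$. Again $\mathbf2$ does not occur. The values $2n-2,2n,n-1,-1,1$ are not multiples of $n+1$. There remain $[013]$, $[13|ac]$, $[3|c]$, with values $(0,0)$, $(n+1,v)$, $(2n+2,\hat u+v+1)$, good for $\mathbf0,\mathbf1,\mathbf3$.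
\item $\lambda=(n-1,0)$, block $\mathbf1$, $\hat u=n$, $v=0$. The values $n-1,n+3,2,n,n+2,2n,n+\frac12,n+\frac32$ are not multiples of $n+1$, and neither are $\frac n3+1$ and $\frac{5n}3+1$, since $0<\frac n3+1<n+1<\frac{5n}3+1<2n+2$. For $[013]$ the value is $(n+1,\frac{2n+2}3)$. Writing $\nu=(u'',v'')$, this means $\hat u''+v''=n+1$ and $\hat u''v''=\frac{2n+2}3$. But the product of two nonnegative integers with sum $n+1$ is $0$ or at least $n$, and $n>\frac{2n+2}3$. There remain $[01|ab]$, $[1|a]$, $[aabc]$, $[13|ac]$, good for $\mathbf0,\mathbf1,\mathbf2,\mathbf3$.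
\end{itemize}
In each remaining case $C_{n+1}(\nu)=C_{n+1}(\lambda+s')$ with $s'$ allowed at $\lambda$, so $\nu=\lambda+s'$ by Lemma~\ref{lem:distinct}.
\end{proof}

\subsection{The local structure}

\begin{proposition}\label{prop:local}
Let $M$ be an $A$-module on which $z-\gamma_{n+1}(\nu)$ is nilpotent, and let $\kappa$ have level $n-1$. If there is no path from $\kappa$ to $\nu$, then $X^\kappa=0$. Otherwise $X^\kappa\simeq N_{\kappa,\nu}\otimes Y_\kappa$ as $\mathcal L_\kappa$-modules, for a vector space $Y_\kappa$.
\end{proposition}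

\begin{proof}
The first assertion follows from Proposition~\ref{prop:support}. For the second, let $N$ be a local factor at $\kappa$, of dimension $d$. It has $t=t_{\kappa,\nu}$, so $\omega=1$. By (O2) and Proposition~\ref{prop:support} its steps are among those of $N_{\kappa,\nu}$, and if it contains $s$, its value relative to $\kappa+s$ is the good value for $s'=\nu-\kappa-s$. By Lemma~\ref{lem:N} and Proposition~\ref{prop:types}(b),(c) it suffices to show that $N$ has the type of $N_{\kappa,\nu}$.

\emph{$N_{\kappa,\nu}$ of dimension $1$.} Only one step $s$ is available, so $d=1$. The equation $t=f^2j_s^2$ determines the eigenvalue $f$ of $\sigma$, and $N_{\kappa,\nu}$ satisfies the same equation.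

\emph{$N_{\kappa,\nu}$ of dimension $2$}, with steps $s,s'$ and $s+s'=\nu-\kappa$, $\{s,s'\}\in\{01,02,13,23\}$. If $d=2$, the equation $t=-ff'j_sj_{s'}$ determines $\{f,f'\}$, since $ab,ac,bc$ have distinct exponents. The case $d=1$ is impossible. A type $[0|f]$ needs $\mathsf L=n+1$ but has $\mathsf L\in\{0,2,4\}$. A type $[1|f]$ or $[2|f]$ needs $\mathsf L\in\{0,2n+2\}$ but has $\mathsf L\in\{n-1,n+1,n+3\}$. A type $[3|f]$ needs $\mathsf L=n+1$ but has $\mathsf L\ge2n-2>n+1$.

\emph{$\nu-\kappa=(1,1)$.} If $N$ contains $\mathbf0$, Lemma~\ref{lem:big} gives the type of $N_{\kappa,\nu}$. If $N$ contains $\mathbf3$ but not $\mathbf0$, it needs $\mathsf L=0$ in block $\mathbf3$, but the types there without $\mathbf0$ have $\mathsf L\ge\frac{2n}3$. Otherwise the steps of $N$ lie in $\{\mathbf1,\mathbf2\}$. If $N$ contains $\mathbf1$, it needs the value $(n+1,\hat u)$ in block $\mathbf1$. Among $[1|f]$ and $[12|ff']$ only $[1|a]$ and $[12|bc]$ have $\mathsf L=n+1$; the first has $\mathsf K=v\ne\hat u$ and the second has $\omega=-1$. If $N$ is of type $[2|f]$,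 it needs $(n+1,v)$ in block $\mathbf2$; only $[2|a]$ has $\mathsf L=n+1$, and it has $\mathsf K=\hat u\ne v$.
\end{proof}

\subsection{Gluing}
The $j_s$-eigenspace of $D$ is $W_\lambda$ in $X^\kappa$ and $\mathbf e_\lambda\otimes Y_\kappa$ in $N_{\kappa,\nu}\otimes Y_\kappa$, where $\lambda=\kappa+s$. So Proposition~\ref{prop:local} gives isomorphisms $\varphi^\kappa_\lambda\colon Y_\kappa\to W_\lambda$, for $\kappa\to\lambda\to\nu$, such that the block $W_\mu\to W_\lambda$ of $\sigma_n$ on $X^\kappa$ is
\begin{equation}\label{eq:block}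
\sigma^{\kappa,\nu}_{\lambda\mu}\;\varphi^\kappa_\lambda(\varphi^\kappa_\mu)^{-1}.
\end{equation}
Each $\kappa$ thus identifies the spaces $W_\lambda$ that it sees. Two different $\kappa$ may see the same pair of spaces and could identify them in different ways. So far $\sigma_n$ has been related to the first $n$ strands only through $J_n$ and through commutation with $B_{n-1}$; the braid relation with $\sigma_{n-1}$ removes this last freedom.

\begin{proposition}\label{prop:glue}
Let $M$ be an $A$-module on which $z-\gamma_{n+1}(\nu)$ is nilpotent. Then $M\simeq S_\nu\otimes W$ for a vector space $W$.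
\end{proposition}

\begin{proof}
The algebra $A$ is generated by the image of $LG_n$ and $\sigma_n$. In $S_\nu\otimes W$, with the identification \eqref{eq:branch}, all spaces $W_\lambda$ for $\lambda\in\operatorname{Pred}(\nu)$ equal $W$ and the blocks of $\sigma_n$ are $\sigma^{\kappa,\nu}_{\lambda\mu}\mathrm{id}_W$. So it suffices to identify all $W_\lambda$, $\lambda\in\operatorname{Pred}(\nu)$, with one space $W$ in such a way that the blocks \eqref{eq:block} take this form. Diagonal blocks ($\lambda=\mu$) have this form under any identification, so a vertex $\kappa$ that sees a single $\lambda$ imposes no condition.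

In case (b) of Lemma~\ref{lem:pred} at most one $\kappa$ sees two vertices, and we identify through it. So let $\nu=(u,v)$ with $1\le v\le u\le n-1$, and identify all $W_\lambda$ with $W=Y_{\kappa_0}$ through $\varphi^{\kappa_0}_\lambda$, where $\kappa_0=(u-1,v-1)$. Let $\kappa_1\ne\kappa_0$ see more than one vertex. By the list of the modules $N_{\kappa,\nu}$, $\kappa_1=\nu-s-s'$ with $\{s,s'\}\in\{01,02,13,23\}$, and $\kappa_1$ sees exactly $\lambda=\nu-s$ and $\lambda'=\nu-s'$. By \eqref{eq:block} the off-diagonal blocks at $\kappa_1$ are $\sigma^{\kappa_1,\nu}_{\lambda'\lambda}\theta$ and $\sigma^{\kappa_1,\nu}_{\lambda\lambda'}\theta^{-1}$ for some $\theta\in\operatorname{Aut}(W)$. We show that $\theta=\mathrm{id}_W$.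

There is a vertex $\eta$ of level $n-2$ with $\eta\to\kappa_0$ and $\eta\to\kappa_1$. The third column below records what it means that $\kappa_1$ is a vertex of level $n-1$; together with $1\le v\le u\le n-1$ it shows that the coordinates of $\eta$ are ordered and lie between $0$ and $n-3$.
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
$\{s,s'\}$ & $\kappa_1$ & condition & $\eta$ & $\kappa_0-\eta$ & $\kappa_1-\eta$\\ \hline
$01$ & $(u-1,v)$ & $u>v$ & $(u-2,v-1)$ & $\mathbf1$ & $\mathbf3$\\
$02$ & $(u,v-1)$ & $u\le n-2$ & $(u-1,v-1)$ & $\mathbf0$ & $\mathbf1$\\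
$13$ & $(u-2,v-1)$ & $u>v$ & $(u-2,v-1)$ & $\mathbf1$ & $\mathbf0$\\
$23$ & $(u-1,v-2)$ & $v\ge2$ & $(u-2,v-2)$ & $\mathbf3$ & $\mathbf1$
\end{tabular}
\end{center}
Both $\sigma_{n-1}$ and $\sigma_n$ commute with $B_{n-2}$, so they act on the multiplicity space of $S_\eta$ in $M$, which is the sum of copies of $W_\mu=W$ indexed by the pairs $(\kappa,\mu)$ with $\eta\to\kappa\to\mu\to\nu$. The element $\sigma_{n-1}$ acts through $LG_n$: it preserves $\mu$, and its block from $(\kappa,\mu)$ to $(\kappa',\mu)$ is the scalar $\sigma^{\eta,\mu}_{\kappa'\kappa}$. The element $\sigma_n$ preserves $\kappa$ and acts by \eqref{eq:block}. Take the block from $(\kappa_0,\lambda)$ to $(\kappa_0,\lambda')$ in $\sigma_{n-1}\sigma_n\sigma_{n-1}=\sigma_n\sigma_{n-1}\sigma_n$. On the left, $\sigma_n$ moves $\lambda$ to $\lambda'$ at a common predecessor $\kappa$ of $\lambda$ and $\lambda'$. Since $\lambda-\lambda'=s'-s\in\{\pm(1,0),\pm(0,1)\}$, Lemma~\ref{lem:pred}(c) gives $\kappa\in\{\kappa_0,\kappa_1\}$. On the right, both factors $\sigma_n$ act at $\kappa_0$, where all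 blocks are scalars. Therefore
\[
\sigma^{\eta,\lambda'}_{\kappa_0\kappa_0}\sigma^{\kappa_0,\nu}_{\lambda'\lambda}\sigma^{\eta,\lambda}_{\kappa_0\kappa_0}\,\mathrm{id}_W+\sigma^{\eta,\lambda'}_{\kappa_0\kappa_1}\sigma^{\kappa_1,\nu}_{\lambda'\lambda}\sigma^{\eta,\lambda}_{\kappa_1\kappa_0}\,\theta=\sum_{\mu\in\operatorname{Pred}(\nu)}\sigma^{\kappa_0,\nu}_{\lambda'\mu}\sigma^{\eta,\mu}_{\kappa_0\kappa_0}\sigma^{\kappa_0,\nu}_{\mu\lambda}\,\mathrm{id}_W .
\]
The same computation in $S_\nu$ gives this identity between scalars with $\theta$ replaced by $1$. Subtracting, we get $\sigma^{\eta,\lambda'}_{\kappa_0\kappa_1}\sigma^{\kappa_1,\nu}_{\lambda'\lambda}\sigma^{\eta,\lambda}_{\kappa_1\kappa_0}(\theta-\mathrm{id}_W)=0$. The three factors are off-diagonal entries, nonzero by Lemma~\ref{lem:N} applied with $n-1$ and $n$. So $\theta=\mathrm{id}_W$.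
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:step}(ii)]
The map $\tilde\rho_{n+1}$ kills the image of $\ker\tilde\rho_n$, so it induces $A\to LG_{n+1}$, and we must show that this map is injective. Write $A=\prod_iA_i$ as in Lemma~\ref{lem:alg}. Each $A_i$ is nonzero, so it has a simple module, and Corollary~\ref{cor:value} gives $z_i=\gamma_{n+1}(\nu_i)$ for a vertex $\nu_i$. By Proposition~\ref{prop:glue} the left $A$-module $A_i$ is a direct sum of copies of $S_{\nu_i}$. An element $y\in A$ with image $0$ in $LG_{n+1}$ acts by zero on every $S_\nu$, hence on the left module $A$, and $y=y\cdot1=0$.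
\end{proof}

\section{Structure and dimension of $A_n(\alpha)$}\label{sec:dim}

\begin{proof}[Proof of Corollary~\ref{cor:dim}]
By Theorem~\ref{thm:main}, $A_n\simeq LG_n=\prod_\lambda\operatorname{End}(S_\lambda)$ over $\Bbbk$. The center is a product of copies of $\Bbbk$ indexed by the vertices, and the image of $\Delta_n^2$ has the distinct components $\gamma_n(\lambda)$ by Lemma~\ref{lem:twist}(b), so it generates the center by interpolation.

Put $m=n-1$. Call \emph{walk} a sequence of points of $\{(u,v):v\le u\}$ whose successive differences are steps. Then $\dim S_\lambda$ is the number of walks $(0,0)=\lambda_0,\lambda_1,\dots,\lambda_m=\lambda$. To such a walk associate the sequence $\mu_k=\lambda_{m-k}+(k,k)$, $0\le k\le m$. If $s$ is a step, so is $(1,1)-s$, and adding $(k,k)$ preserves $u-v$. So $(\mu_k)$ is a walk of length $m$ from $\lambda$ to $(m,m)$, and the formula $\lambda_{m-k}=\mu_k-(k,k)$ inverts the construction. Concatenating, $\sum_\lambda(\dim S_\lambda)^2$ is the number of walks of length $2m$ from $(0,0)$ to $(m,m)$.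

View $(u,v)$ as the Young diagram with columns of lengths $u$ and $v$. A step adds at most one box to each column, so recording in each box the time at which it is added gives a bijection between these walks and the semistandard tableaux of rectangular shape with $m$ rows and $2$ columns and entries in $\{1,\dots,2m\}$. By the hook-content formula, the number of semistandard tableaux of a given shape with entries at most $2m$ is the product over the boxes of $(2m+\text{content})/(\text{hook length})$, the content of the box in row $i$ and column $k$ being $k-i$. The contents are $0,-1,\dots,-(m-1)$ in the first column and $1,0,\dots,-(m-2)$ in the second; the hook lengths are $m+1,\dots,2$ and $m,\dots,1$. The product is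
\[
\frac{(2m)!}{m!}\cdot\frac{(2m+1)!}{(m+1)!}\cdot\frac1{(m+1)!\,m!}=\frac{(2n-2)!\,(2n-1)!}{\big((n-1)!\,n!\big)^2}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Anghel}
Cristina Ana-Maria Anghel, \emph{A combinatorial description of the centralizer algebras connected to the Links-Gould Invariant}, arXiv:1712.04878 (2017).

\bibitem{GPM}
Geer and Patureau-Mirand, J. Pure Appl. Algebra \textbf{210} (2007).

\end{thebibliography}
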